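# Geodesic balls and the first Neumann eigenvalue in compact rank one symmetric spaces

## 1. Lunes and caps on the two-sphere

Take the unit sphere $\mathbb S^2$ with height $z\in[-1,1]$ and longitude $\theta$; its area element is $dz\,d\theta$. For $0<\beta\le\pi$ let $\Lambda_\beta=\{0<\theta<\beta\}$ be the lune between two meridians at angle $\beta$. Its area is $2\beta$. If we think of $\Lambda_\beta$ as a membrane with free boundary, its lowest nonzero frequency is governed by
$$\mu_1(\Omega)=\min\Big\{\frac{\int_\Omega|\nabla f|^2}{\int_\Omega f^2}:\ f\in W^{1,2}(\Omega)\setminus\{0\},\ \int_\Omega f=0\Big\},\tag{1}$$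
the first nonzero Neumann eigenvalue (the lune has two corners, so for it we read (1) as an infimum). The function $z$ has mean zero on $\Lambda_\beta$, and $|\nabla z|^2=1-z^2$, so
$$\frac{\int_{\Lambda_\beta}|\nabla z|^2}{\int_{\Lambda_\beta}z^2}=\frac{\beta\int_{-1}^1(1-z^2)\,dz}{\beta\int_{-1}^1z^2\,dz}=\frac{4/3}{2/3}=2 .$$
Hence $\mu_1(\Lambda_\beta)\le2$ for every $\beta$, however thin the lune.

Compare this with the round cap of the same area, of radius $\rho$ with $2\pi(1-\cos\rho)=2\beta$. For $\beta=\pi$ the cap is the hemisphere, and so is the lune. A Neumann eigenfunction of a hemisphere extends by even reflection to an eigenfunction of $\mathbb S^2$, whose nonzero eigenvalues $\ell(\ell+1)$ are at least $2$; the two coordinate functions that are even under the reflection attain $2$. So $\mu_1=2$ for the hemisphere. For $\beta<\pi$ the cap is smaller than a hemisphere, and we shall see in Section 4 that then $\mu_1(\text{cap})>2$, with $\mu_1(\text{cap})\to\infty$ as $\beta\to0$.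 Among these shapes, the cap wins at fixed area.

Note where the lunes live. If $q$ is the point with $z=0$, $\theta=\beta/2$, then $\langle x,q\rangle=\sqrt{1-z^2}\cos(\theta-\beta/2)>0$ on $\Lambda_\beta$, so the lune lies in the hemisphere centered at $q$. The injectivity radius of the unit sphere is $\pi$, so this hemisphere is a geodesic ball of radius $inj/2$.

A result of Ashbaugh and Benguria, which refines earlier work of Chavel through this restriction on the domain, says that the example is typical for spheres: if $\Omega\subset\mathbb S^m$ is contained in a geodesic ball of radius $inj/2$ and $B$ is a geodesic ball with $\mathrm{vol}(B)=\mathrm{vol}(\Omega)$, then $\mu_1(\Omega)\le\mu_1(B)$. Spheres are the simplest of the *compact rank one symmetric spaces*, CROSSes for short: the spheres, the real, complex and quaternionic projective spaces, and the Cayley projective plane, with their standard metrics. The problem treated here, whose source is Dong-Hwi Seo, "A shape optimization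 problem for the first mixed Steklov-Dirichlet eigenvalue", arXiv:1909.06579 (2019), states that the analogous result is not known when $M$ is a CROSS, and asks for a proof or a disproof. The statement is true.

**Theorem 1.** Let $M$ be a CROSS of dimension $m\ge 2$ and let $\Omega\subset M$ be a smooth domain contained in a geodesic ball of radius $inj(M)/2$. If $B$ is a geodesic ball of $M$ with $\mathrm{vol}(B)=\mathrm{vol}(\Omega)$, then $\mu_1(\Omega)\le\mu_1(B)$. Equality holds if and only if $\Omega$ is a geodesic ball.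

## 2. Polar coordinates on a CROSS, and a version for densities

Multiplying the metric by a constant rescales both sides of the inequality in the same way, so we fix the scale. With each space comes an integer $k$:

* $\mathbb{RP}^m$ of curvature $1$, with $k=1$;
* $\mathbb{CP}^n$, $\mathbb{HP}^n$ ($n\ge2$) and $\mathbb{C}a\mathbb P^2$ with $1\le\sec\le4$, with $k=2,4,8$ respectively and $m=kn$ ($n=2$ for $\mathbb{C}a\mathbb P^2$);
* $\mathbb S^m$ of curvature $4$, with $k=m$ (this includes $\mathbb{CP}^1,\mathbb{HP}^1,\mathbb{C}a\mathbb P^1$).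

Then $inj(M)=\mathrm{diam}(M)=\pi/2$, and one of $k=1$, $m=k$, $m\ge2k$ holds. The critical radius is $\pi/4$. An open set inside a closed ball of radius $\pi/4$ lies in the open ball, because radial geodesics keep increasing the distance beyond $\pi/4$. So we always assume $\Omega\subset B(q,\pi/4)$, an open ball.

Two standard facts carry the geometry; a reference is Besse, *Manifolds all of whose geodesics are closed*, Ch. 3.

**(F1) Curvature and the polar metric.** $M$ is a two-point homogeneous symmetric space. For a unit vector $u\in T_pM$ the operator $R_u=R(\cdot,u)u$ has eigenvalue $0$ on $\mathbb Ru$, $4$ on a space $V_u$ of dimension $k-1$ (the vertical space), and $1$ on a space $H_u$ of dimension $m-k$ (the horizontal space). Put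
$$L_u=\mathbb Ru\oplus V_u,\qquad H_u=L_u^\perp .$$
Since the multiplicities are constant, $L_u$ depends smoothly on $u$ in the unit tangent bundle. The map $\exp_p$ is a diffeomorphism of the open $\pi/2$-ball onto $B(p,\pi/2)$, whose complement is null.

For example, in $\mathbb{CP}^n$ we have $V_u=\mathbb R\,iu$ and $L_u=\mathbb Cu$; in $\mathbb{RP}^m$, $L_u=\mathbb Ru$; on the sphere of curvature $4$, $L_u=T_pM$.

Since $\nabla R=0$, the eigenspaces of $R_{\dot\gamma}$ along a geodesic $\gamma(r)=\exp_p(ru)$ are parallel. So the Jacobi equation splits, and the Jacobi field with $J(0)=0$, $J'(0)=\eta$ is the parallel field of $\eta$ times $\sin r$ if $\eta\in H_u$, and times $\frac12\sin2r=\sin r\cos r$ if $\eta\in V_u$. In polar coordinates $x=\exp_p(ru)$, $0<r<\pi/2$, the metric is therefore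
$$dr^2+\sin^2r\,\big(g_H+\cos^2r\,g_V\big),\tag{2}$$
where $g_H,g_V$ are the restrictions of the round metric of $S^{m-1}\subset T_pM$ to $H_u,V_u$. The volume element is $A(r)\,dr\,d\omega$ with $A=\sin^{m-1}r\cos^{k-1}r$.

**(F2) Distance along geodesics.** For each $q\in M$ the function $f_q=\cos^2d(q,\cdot)$, restricted to any unit speed geodesic, has the form $\alpha+\beta\cos2r+\delta\sin2r$.

*Proof of (F2).* On the sphere of curvature $4$, represent points by unit vectors $\tilde x$; the angle between $\tilde x$ and $\tilde q$ is $2d(q,x)$, so $f_q=\frac12(1+\langle\tilde x,\tilde q\rangle)$, and geodesics are $\cos2r\,\tilde p+\sin2r\,\tilde u$. On $\mathbb{RP},\mathbb{CP},\mathbb{HP}$ we have $f_q([\tilde x])=|\langle\tilde x,\tilde q\rangle|^2$ and geodesics are $[\cos r\,\tilde p+\sin r\,\tilde u]$ with $\tilde p,\tilde u$ orthonormal over the division algebra; expanding the square gives a combination of $\cos^2r$, $\sin^2r$, $\sin r\cos r$.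

For the Cayley plane use the model $\mathbb{C}a\mathbb P^2=\{X\in\mathfrak h_3(\mathbb O):X\circ X=X,\ \operatorname{tr}X=1\}$ with the metric induced by $\frac12\operatorname{tr}(X\circ Y)$. The group $F_4$ acts linearly, preserves $\operatorname{tr}(X\circ Y)$, and is transitive on unit tangent vectors. The subgroup $G_2=\mathrm{Aut}(\mathbb O)$, acting entrywise, fixes only $\mathbb R\subset\mathbb O$, so its fixed set in $\mathbb{C}a\mathbb P^2$ is the set $\mathbb{RP}^2$ of real rank one projections. A fixed set of isometries is totally geodesic. The metric of this $\mathbb{RP}^2$ is invariant under $SO(3)\subset F_4$ (conjugation), hence round. So $X(r)=\xi\xi^T$ with $\xi=(\cos r,\sin r,0)$ is a geodesic. Its speed squared is $\frac12\operatorname{tr}(\dot X^2)=1$ (as $\dot X=\dot\xi\xi^T+\xi\dot\xi^T$ has $\operatorname{tr}\dot X^2=2$), and its primitive period is $\pi$, which is the length of the geodesics in our normalization; so the scale is the right one. Every unit speed geodesic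 is $gX(\cdot)$ with $g\in F_4$. With $E_1=X(0)$ we have $\operatorname{tr}(X(r)\circ E_1)=\cos^2r$ and $r=d(X(r),E_1)$ for $0\le r\le\pi/2$. Given points $X,Q$, move $Q$ to $E_1$ by $F_4$, then rotate a minimal geodesic from $E_1$ to the image of $X$ onto $X(\cdot)$ by the isotropy group of $E_1$. This gives $\operatorname{tr}(X\circ Q)=\cos^2d(X,Q)$. Finally $\operatorname{tr}(gX(r)\circ Q)=\operatorname{tr}(X(r)\circ g^{-1}Q)$, whose entries in $r$ are products of two of $\cos r,\sin r$. $\square$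

It costs nothing to replace the set $\Omega$ by a density, and the equality case will come from doing so. For measurable $w:B(q,\pi/4)\to[0,1]$ with $\int w>0$ (extended by $0$) let
$$\mu_1(w)=\inf\Big\{\frac{\int w|\nabla f|^2}{\int wf^2}\Big\},$$
the infimum over all $f$ that are bounded and locally Lipschitz on $B(q,\frac\pi4)$ with $|\nabla f|$ bounded, $\int wf=0$ and $\int wf^2>0$. If $\Omega\subset B(q,\pi/4)$ is open, restricting such $f$ to $\Omega$ gives competitors in (1), so
$$\mu_1(\Omega)\le\mu_1(1_\Omega).\tag{3}$$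
Throughout let
$$\lambda(r)=\frac{m-1}{\sin^2r}+\frac{k-1}{\cos^2r}.\tag{4}$$

**Theorem 2.** In the above normalization, let $\int w=\mathrm{vol}(B_R)$, where $B_R$ is a geodesic ball of radius $R$ (so $R\le\pi/4$). Then $\mu_1(w)\le\mu_1(B_R)$. If $R<\pi/4$, there is $p\in\overline{B(q,\pi/4)}$ such that, with $\delta=\int_{M\setminus B(p,R)}w$,
$$\mu_1(B_R)-\mu_1(w)\ \ge\ \frac{\ell_R}{2\,\mathrm{vol}(B_R)}\;\delta\,\min\Big\{\frac{\delta}{2|S^{m-1}|},\ \frac\pi4-R\Big\},\qquad \ell_R=\frac{\lambda(R)-\lambda(\pi/4)}{\pi/4-R}>0,$$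
and $\ell_R\ge4(m-k)$. Equality $\mu_1(w)=\mu_1(B_R)$ forces $w=1_{B}$ a.e. for a geodesic ball $B$ of radius $R$.

On a first pass, read $w=1_\Omega$ everywhere.

## 3. The $K$-lines $L_u$ and how they turn

This section shows that the subspaces $L_u$ behave like lines over a division algebra, without ever using one. Everything comes from one distance formula. For unit $e\in T_pM$ let $P_e$ be the orthogonal projection of $T_pM$ onto $L_e$.

**Lemma 1.** Let $e,u\in T_pM$ be unit, $q=\exp_p(de)$, $x=\exp_p(ru)$, $0\le d,r\le\pi/2$. Then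
$$\cos^2d(q,x)=\cos^2d\cos^2r+\sin^2d\sin^2r\,|P_eu|^2+\tfrac12\sin2d\sin2r\,\langle e,u\rangle.\tag{5}$$

*Proof.* By (F2), a trigonometric polynomial with three unknown coefficients has to be found; its value and first two derivatives at $r=0$ suffice. The case $d=0$ is trivial. Let $0<d<\pi/2$, $\varrho=d(q,\cdot)$, $f=\cos^2\varrho$. At $p$ we have $\nabla\varrho=-e$. The Hessian of $\varrho$ is $0$ on $\mathbb Re$, and on the tangent space of the distance sphere its eigenvalues are the logarithmic derivatives of the Jacobi factors of (F1): $2\cot2d$ on $V_e$ and $\cot d$ on $H_e$. (The geodesic from $q$ arrives at $p$ with velocity $-e$, and $R_{-e}=R_e$.) Since $f$ is the function $\cos^2$ of $\varrho$, with first derivative $-\sin2\varrho$ and second derivative $-2\cos2\varrho$, we get $\nabla f=\sin2d\;e$, and $\mathrm{Hess}f$ is $-2\cos2d$ on $\mathbb Re$, $-\sin2d\cdot2\cot2d=-2\cos2d$ on $V_e$, and $-\sin2d\cot d=-2\cos^2d$ on $H_e$. So it is $-2\cos2d$ on all of $L_e$. Write $f(\exp_pru)=\alpha+\beta\cos2r+\delta\sin2r$.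 Then
$$\alpha+\beta=\cos^2d,\qquad2\delta=\sin2d\,\langle e,u\rangle,$$
$$-4\beta=-2\cos2d\,|P_eu|^2-2\cos^2d\,(1-|P_eu|^2)=-2\cos^2d+2\sin^2d\,|P_eu|^2 .$$
Hence $\beta=\frac12(\cos^2d-\sin^2d|P_eu|^2)$ and $\alpha=\frac12(\cos^2d+\sin^2d|P_eu|^2)$, which is (5). The case $d=\pi/2$ follows by continuity. $\square$

**Corollary 1.** (a) $|P_eu|=|P_ue|$ for unit $e,u\in T_pM$. (b) If $u'\in L_u$ is a unit vector, then $L_{u'}=L_u$.

*Proof.* (a) For $d=r=\pi/4$ the left side of (5) is symmetric in $e,u$, and the right side is $\frac14+\frac14|P_eu|^2+\frac12\langle e,u\rangle$. (b) For $d=r=\pi/2$, (5) reads $\cos^2d(q,x)=|P_eu|^2$. So $u\in L_e$ iff $|P_eu|=1$ iff $\exp_p(\frac\pi2e)=\exp_p(\frac\pi2u)$. The last condition is an equivalence relation on unit vectors. So $u'\in L_u$ implies that $L_u$ and $L_{u'}$ have the same unit vectors. $\square$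

We call the subspaces $L_u\subset T_pM$ **$K$-lines**, and write $P_L$ for the orthogonal projection onto a $K$-line $L$. In $\mathbb{CP}^n$ they are the complex lines $\mathbb Cu$; on the sphere of curvature $4$ there is only one, $T_pM$ itself.

**Lemma 2.** (i) For $K$-lines $L,L'$ at $p$ there is $\kappa=\kappa(L,L')=\kappa(L',L)\in[0,1]$ such that $P_L|_{L'}:L'\to L$ is $\kappa$ times an isometry.

(ii) Fix a $K$-line $L$. For unit $u$ with $\kappa_u:=\kappa(L,L_u)>0$ there is a unique isometry $J_u:L\to L_u$ with $P_LJ_u\zeta=\kappa_u\zeta$ for all $\zeta\in L$; explicitly $J_u=\kappa_u^{-1}P_{L_u}|_L$. It depends only on $L_u$, and smoothly on $u$. Let $\xi\in H_u$, $\dot J=dJ_u(\xi)$, $\pi=P_{L_u}$, $B_\xi=J_u^T\dot J$, $A_\xi=(1-\pi)\dot J$, $\zeta=J_u^{-1}u$. Then $\dot J=J_uB_\xi+A_\xi$, $B_\xi$ is skew on $L$, $A_\xi\zeta=\xi$, and along a curve $u(\tau)$ of unit vectors with $u(0)=u$, $u'(0)=\xi$, the vector $\zeta(\tau)=J_{u(\tau)}^{-1}u(\tau)$ satisfies $\dot\zeta(0)=-B_\xi\zeta$.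 Moreover $A_\xi:L\to L_u^\perp$ is $|\xi|$ times an isometric embedding.

(iii) Let $\xi_1,\dots,\xi_{m-k}$ be an orthonormal basis of $H_u$ and $\rho^2=(1-\kappa_u^2)/\kappa_u^2$. For unit $\zeta'\in L$ and $n\in L$ with $n\perp\zeta'$: $\sum_j\langle B_{\xi_j}\zeta',n\rangle^2=\rho^2|n|^2$. If $\zeta',\zeta''\in L$ are orthonormal and $n\in L$, $n\perp\zeta',\zeta''$, then $\sum_j\langle B_{\xi_j}\zeta',n\rangle\langle B_{\xi_j}\zeta'',n\rangle=0$.

**Example in $\mathbb{CP}^n$.** Let $L=\mathbb Ce$ and $u=\cos\alpha\,e+\sin\alpha\,f$ with a unit vector $f\perp\mathbb Ce$ and $0\le\alpha<\pi/2$. Here $\kappa_u=\cos\alpha$ and, for a unit vector $u'=ce+\cdots$ with complex $e$-coefficient $c\ne0$, $J_{u'}e=\frac{\bar c}{|c|}u'$: the unit vector of $\mathbb Cu'$ whose $e$-coefficient is positive. In the horizontal direction $\xi=i(-\sin\alpha\,e+\cos\alpha\,f)$ the coefficient of $\cos\tau\,u+\sin\tau\,\xi$ is $c=\cos\alpha\,(1-i\tau\tan\alpha)+O(\tau^2)$. So $\dot Je=i\tan\alpha\,u+\xi$, that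 is, $A_\xi e=\xi$ and $B_\xi e=i\tan\alpha\,e$. In the direction $-\sin\alpha\,e+\cos\alpha\,f$, and in horizontal directions orthogonal to $e$ and $ie$, $c$ stays real to first order and $B=0$. The sum in (iii), with $\zeta'=e$, $n=ie$, is $\tan^2\alpha=(1-\kappa_u^2)/\kappa_u^2$, as claimed. So $B$ measures the phase that $J_u$ picks up when $u$ moves to a neighboring $K$-line.

*Proof of Lemma 2.* (i) For unit $e\in L$, $u\in L'$, Corollary 1 gives $|P_Lu|=|P_eu|=|P_ue|=|P_{L'}e|$. The left side does not depend on $e$, the right side does not depend on $u$. So both equal a constant $\kappa$. A linear map between spaces of the same dimension that multiplies all lengths by $\kappa$ is $\kappa$ times an isometry.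

(ii) By (i), $P_L|_{L_u}=\kappa_uO$ with an isometry $O:L_u\to L$, and the condition $P_LJ_u=\kappa_u$ means $J_u=O^{-1}=O^T$. Taking adjoints, $P_{L_u}|_L=\kappa_uO^T=\kappa_uJ_u$. Since $\kappa_u^2=\frac1k\operatorname{tr}(P_LP_{L_u})$ is smooth in $u$, so is $J_u$ where $\kappa_u>0$.

Regard $J_u$ as a map $L\to T_pM$. Then $J_uJ_u^T=\pi$, so $\pi\dot J=J_uJ_u^T\dot J=J_uB_\xi$ and $\dot J=J_uB_\xi+A_\xi$. Differentiating $J^TJ=I$ gives $B_\xi^T+B_\xi=0$. Differentiating $u=J\zeta$ gives $\xi=\dot J\zeta+J\dot\zeta=J(B_\xi\zeta+\dot\zeta)+A_\xi\zeta$. Applying $\pi$ (recall $\pi\xi=0$) gives $\dot\zeta=-B_\xi\zeta$; applying $1-\pi$ gives $A_\xi\zeta=\xi$.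

It remains to see that $A_\xi$ scales all vectors equally. For unit $\zeta'\in L$, by (i), $|(1-\pi)J_{u(\tau)}\zeta'|^2=1-\kappa(L_u,L_{u(\tau)})^2$ does not depend on $\zeta'$. Since $(1-\pi)J_u\zeta'=0$, we have $(1-\pi)J_{u(\tau)}\zeta'=\tau A_\xi\zeta'+O(\tau^2)$. Dividing by $\tau^2$ and letting $\tau\to0$ shows that $|A_\xi\zeta'|$ is independent of $\zeta'$, hence equal to $|A_\xi\zeta|=|\xi|$.

(iii) Differentiating $P_LJ\zeta'=\kappa\zeta'$ and using $P_LJ_u=\kappa_u$ gives $\kappa_uB_\xi\zeta'+P_LA_\xi\zeta'=\dot\kappa\zeta'$. Pairing with $n\perp\zeta'$, $n\in L$: $\langle B_\xi\zeta',n\rangle=-\kappa_u^{-1}\langle A_\xi\zeta',n\rangle$. By (ii), for unit $\zeta'$ the map $\xi\mapsto A_\xi\zeta'$ is linear and preserves length, from $H_u=L_u^\perp$ to itself; so it is an isometry of $L_u^\perp$ onto itself. Therefore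
$$\sum_j\langle B_{\xi_j}\zeta',n\rangle^2=\kappa_u^{-2}|(1-\pi)n|^2=\kappa_u^{-2}(1-\kappa_u^2)|n|^2=\rho^2|n|^2,$$
using (i) once more. For the last claim apply this to the unit vector $(\zeta'+\zeta'')/\sqrt2$: the left side is $\frac12\rho^2|n|^2+\frac12\rho^2|n|^2+\sum_j\langle B_{\xi_j}\zeta',n\rangle\langle B_{\xi_j}\zeta'',n\rangle$ and the right side is $\rho^2|n|^2$. $\square$

## 4. The Neumann problem on a ball of radius $R\le\pi/4$

We now compute, as far as needed, the eigenvalue we compare with. First, linear functions remain eigenfunctions on the non-round distance spheres.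

**Lemma 3.** Let $Y(u)=\langle u,\theta\rangle$ on $S^{m-1}\subset T_pM$. Then $Y$ is an eigenfunction of the Laplacian of the geodesic sphere $S(p,r)$ (in polar coordinates, $0<r<\pi/2$), with eigenvalue $\lambda(r)$ from (4).

*Proof.* Let $W(u)=P_{V_u}\theta$, the vertical part of the round gradient of $Y$. We show that $\operatorname{div}W=-(k-1)Y$ on the round sphere, by summing $\langle D_\eta W,\eta\rangle$ over an orthonormal basis of $V_u\oplus H_u$.

On the great sphere $S(L_u)$ the $K$-line is constant, so there $W(u')=P_{L_u}\theta-\langle\theta,u'\rangle u'$ is the gradient of a linear function on a $(k-1)$-sphere; the vertical directions contribute $-(k-1)Y$. For $\xi\in H_u$ use Lemma 2(ii) near $u$ with reference line $L=L_u$, and write $W=J\nu$ with $\nu\in L$; at $u$ we have $J=\mathrm{id}$, $\zeta=u$ and $\nu\perp\zeta$. The parts $JB_\xi\nu$ and $J\dot\nu$ of $D_\xi W$ lie in $L_u\perp\xi$, so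
$$\langle D_\xi W,\xi\rangle=\langle A_\xi\nu,\xi\rangle=\langle A_\xi\nu,A_\xi\zeta\rangle=|\xi|^2\langle\nu,\zeta\rangle=0.$$
Hence $\int\langle\nabla_VY,\nabla_Vh\rangle\,d\omega=-\int h\operatorname{div}W\,d\omega=(k-1)\int Yh\,d\omega$ for smooth $h$. The full round gradients give $\int\langle\nabla Y,\nabla h\rangle=(m-1)\int Yh$, so the horizontal parts give $(m-k)\int Yh$. By (2) the Dirichlet form on $S(p,r)$ weights horizontal parts by $1/\sin^2r$ and vertical parts by $1/(\sin^2r\cos^2r)$, and the volume density is constant in $u$. So the eigenvalue is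
$$\frac{m-k}{\sin^2r}+\frac{k-1}{\sin^2r\cos^2r}=\frac{m-1}{\sin^2r}+\frac{k-1}{\cos^2r}=\lambda(r).\qquad\square$$

Put $\mathsf p=A'/A=(m-1)\cot r-(k-1)\tan r$; then $\mathsf p'=-\lambda$. With $N_1=m-1\ge N_2=k-1\ge0$ and $t=\tan r$,
$$\lambda=N_1+N_2+\frac{N_1}{t^2}+N_2t^2,\qquad\mathsf p=\frac{N_1-N_2t^2}{t},\qquad\lambda'=-\frac{2(1+t^2)(N_1-N_2t^4)}{t^3}.\tag{6}$$
So $\lambda$ is strictly decreasing on $(0,\pi/4]$, $\lambda(\pi/4)=2(m+k-2)$, and $\lambda$ is convex on $(0,\pi/2)$ because $1/\sin^2$ and $1/\cos^2$ are.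

**Lemma 4.** Let $0<R\le\pi/4$, $B=B(p,R)$. Then $\mu:=\mu_1(B)$ is attained by the functions $g(r)\langle u,\theta\rangle$, where $g$ is smooth on $[0,R]$, extends to an odd smooth function near $0$, $g>0$ on $(0,R]$, $g'>0$ on $(0,R)$, $g'(R)=0$, and
$$g''+\mathsf pg'+(\mu-\lambda)g=0.\tag{7}$$
Moreover $\mu>\lambda(R)$, the function $\Phi:=g'^2+(\lambda-\mu)g^2$ is nonincreasing on $(0,R]$, and $\int_B\Phi=0$.

*Proof.* **Step 1: splitting functions on $B$.** The aim is to reduce the eigenvalue problem to three separate one-dimensional ones. Since $C^\infty(\overline B)$ is dense in $W^{1,2}(B)$, consider $f\in C^\infty(\overline B)$. Let $f_0(r)$ be its mean over $S(p,r)$ and $f_i(r)=\frac m{|S^{m-1}|}\int f(r,u)u_i\,d\omega$, so that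
$$f=f_0+\sum_if_iu_i+f^\perp,\qquad f^\perp(r,\cdot)\perp1,u_1,\dots,u_m\ \text{in }L^2(S^{m-1}).$$
Since $f-f(p)=O(r)$ and $|\partial_rf|\le C$, the functions $f_0-f(p)$, $f_i$ and $f^\perp$ are $O(r)$ with bounded radial derivatives. So all summands are bounded with bounded gradient off $p$ and belong to $W^{1,2}(B)$. They are mutually orthogonal in $L^2(B)$. They are also orthogonal for the Dirichlet form: $\partial_r$ preserves the decomposition, and the angular part of the form pairs $u_i$ with any $h$ as $\lambda(r)\int u_ih\,d\omega$ by Lemma 3.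

**Step 2: the class $\mathcal E$.** Here we produce $g$. Fix a unit vector $\theta$ and let $\mathcal E$ be the set of $f\in W^{1,2}(B)$ of the form $g(r)\langle u,\theta\rangle$. It is a closed, hence weakly closed, subspace. By Lemma 3, up to a common constant, $\int|\nabla f|^2=\int(g'^2+\lambda g^2)A\,dr$ and $\int f^2=\int g^2A\,dr$. Let $\hat\mu$ be the infimum of the Rayleigh quotient on $\mathcal E\setminus0$. A minimizing sequence normalized in $L^2$ converges, along a subsequence, weakly in $W^{1,2}$ and, by Rellich, strongly in $L^2$; so $\hat\mu$ is attained. Replacing $g$ by $|g|$ changes neither integral and keeps $f$ in $W^{1,2}(B\setminus\{p\})=W^{1,2}(B)$ (a point is removable as $m\ge2$, since almost every coordinate line misses it). So take $g\ge0$.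

The minimizer satisfies $\int\langle\nabla f,\nabla h\rangle=\hat\mu\int fh$ for $h\in\mathcal E$. By Step 1 it does so for all $h\in C^\infty(\overline B)$: the components of $h$ along $1$, along $u_i$ in directions orthogonal to $\theta$, and $h^\perp$ contribute $0$ to both sides. So $f$ is a weak solution of $-\Delta f=\hat\mu f$ and is smooth in $B$. The function $r\mapsto f(\exp_p(r\theta))$ is smooth on $(-R,R)$, equals $g(r)$ for $r>0$ and $-g(|r|)$ for $r<0$. Hence $g$ extends as a smooth odd function; in particular $g(0)=0$. Testing with $\phi(r)\langle u,\theta\rangle$, where $\phi$ is smooth with compact support in $(0,R]$, we see that $(Ag')'=A(\lambda-\hat\mu)g$, which is (7) with $\hat\mu$ in place of $\mu$, and that $g'(R)=0$. The equation is regular at $R$, so $g$ is smooth up to $R$. If $g(r_0)=0$ for some $r_0\in(0,R]$, then also $g'(r_0)=0$ (as $g\ge0$ if $r_0<R$, by $g'(R)=0$ if $r_0=R$), so $g\equiv0$ by uniqueness, a contradiction. Thus $g>0$ on $(0,R]$.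

**Step 3: the part $f^\perp$ costs at least $\hat\mu$.** Since $1/(\sin^2r\cos^2r)\ge1/\sin^2r$ and round spherical harmonics of degree at least $2$ have eigenvalue at least $2m$, the angular energy of $f^\perp$ on $S(p,r)$ is at least
$$\frac{2m}{\sin^2r}\int(f^\perp)^2d\omega\ \ge\ \lambda(r)\int(f^\perp)^2d\omega,$$
because $\lambda\le(m+k-2)/\sin^2r$ for $r\le\pi/4$ (there $\cos r\ge\sin r$) and $m+k-2\le2m$. For each fixed $u$ the function $r\mapsto f^\perp(r,u)$ is $O(r)$ with bounded derivative, so it is the radial factor of an element of $\mathcal E$, and $\int\big((\partial_rf^\perp)^2+\lambda(f^\perp)^2\big)A\,dr\ge\hat\mu\int(f^\perp)^2A\,dr$. Integrating over $u$, $\int|\nabla f^\perp|^2\ge\hat\mu\int(f^\perp)^2$.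

**Step 4: the radial part costs at least $\hat\mu$.** Let $\mu_{rad}$ be the minimum of the Rayleigh quotient on radial functions in $W^{1,2}(B)$ of mean zero. By the same compactness and orthogonality arguments it is attained by a radial $h$ that is smooth in $B$ and up to $\partial B$, is even in $r$, and satisfies $h''+\mathsf ph'+\mu_{rad}h=0$, $h'(R)=0$. (Testing with constants is harmless since $\int h=0$.) As $h$ is nonzero of mean zero it is not constant, so $G=h'\not\equiv0$; $G$ is smooth and odd, and $G(0)=G(R)=0$. Differentiating the equation and using $\mathsf p'=-\lambda$,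
$$G''+\mathsf pG'+(\mu_{rad}-\lambda)G=0.$$
Multiply by $AG$ and integrate by parts; the boundary term $AG'G$ vanishes at $0$ and $R$. This gives $\int(G'^2+\lambda G^2)A=\mu_{rad}\int G^2A$. Since $G\langle u,\theta\rangle\in\mathcal E$, we conclude $\mu_{rad}\ge\hat\mu$.

**Step 5: $\mu_1(B)=\hat\mu$.** If $\int_Bf=0$, then $f_0$ has mean zero, since the other summands do. Adding the bounds for $f_0$, for $f_iu_i$ (which is in the class $\mathcal E$ of its own direction) and for $f^\perp$ gives $\int|\nabla f|^2\ge\hat\mu\int f^2$. Elements of $\mathcal E$ have mean zero, so $\mu_1(B)=\hat\mu=\mu$.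

**Step 6: monotonicity of $g$.** We have $(Ag')'=A(\lambda-\mu)g$, and $Ag'$ vanishes at $0$ and $R$. If $\lambda\ge\mu$ on $(0,R)$, then $\lambda>\mu$ there by strict monotonicity, and $Ag'$ would be strictly increasing, a contradiction. So $\lambda(R)<\mu$. As $\lambda$ decreases strictly from $+\infty$, $Ag'$ first increases strictly, then decreases strictly to $0$. Thus $g'>0$ on $(0,R)$.

**Step 7: monotonicity of $\Phi$.** Using (7) for $g''$,
$$\Phi'=-2\mathsf pg'^2+4(\lambda-\mu)gg'+\lambda'g^2,\qquad\mathsf p\ge0\ge\lambda'\ \text{ on }(0,\pi/4].$$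
Where $\lambda\le\mu$, all three terms are $\le0$. Where $\lambda>\mu$, the AM–GM inequality $2\mathsf pg'^2+|\lambda'|g^2\ge2\sqrt{2\mathsf p|\lambda'|}\,gg'$ shows that it suffices to have
$$(\lambda-\mu)^2\le\tfrac12\mathsf p|\lambda'|=\frac{(1+t^2)(N_1-N_2t^2)(N_1-N_2t^4)}{t^4}.$$
Since $(1+t^2)(N_1-N_2t^2)-(N_1-N_2t^4)=(N_1-N_2)t^2\ge0$, the right side is at least $\big((N_1-N_2t^4)/t^2\big)^2$. On the other hand, with $t\le t_R=\tan R\le1$ we have $N_1t_R^{-2}\ge N_2t_R^2$, so
$$\mu>\lambda(R)=N_1+N_2+N_1t_R^{-2}+N_2t_R^2\ge N_1+N_2+2N_2t_R^2\ge N_1+N_2+2N_2t^2 .$$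
So $0<\lambda-\mu\le N_1/t^2-N_2t^2=(N_1-N_2t^4)/t^2$, as needed.

Finally $\int_B\Phi=0$ is the identity $\int(g'^2+\lambda g^2)A=\mu\int g^2A$. $\square$

**Example: the ball of radius $\pi/4$.** Let $g_0=\frac12\sin2r=\sin r\cos r$. Then $g_0''=-4g_0$ and $g_0'/g_0=1/t-t$, so $\mathsf pg_0'/g_0=N_1/t^2-N_1-N_2+N_2t^2$ and, by (6), $g_0''+\mathsf pg_0'-\lambda g_0=-\big(4+2(N_1+N_2)\big)g_0$. So $g_0$ solves (7) with $\mu_0=2(m+k)$. For $g,\mu$ as in Lemma 4 we get $\big(A(g'g_0-gg_0')\big)'=A(\mu_0-\mu)gg_0$, and integrating over $(0,R)$,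
$$-A(R)g(R)\cos2R=(\mu_0-\mu)\int_0^RAgg_0\,dr .$$
Hence $\mu_1(B(p,\pi/4))=2(m+k)$ in every CROSS, and $\mu_1(B(p,R))>2(m+k)$ for $R<\pi/4$. For $m=k=2$ this is $8$, that is, $2$ on the unit sphere (lengths double, eigenvalues are divided by $4$); and $\mu>\lambda(R)\to\infty$ as $R\to0$. These are the claims about caps in Section 1.

## 5. Radial trial fields, and what the direction must satisfy

To bound $\mu_1$ of $\Omega$ from above we need trial functions of mean zero. The sensible first choice transplants the eigenfunctions of the ball: pick a center $p$, take the $m$ components of $\tilde g(r)u$, where $\tilde g$ is $g$ continued by a constant, and choose $p$ so that the means vanish. Let us run this with an arbitrary unit vector $U$ in place of $u$, to see what is required of it.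

Fix $q$ and $w$ with $\int w=\mathrm{vol}(B_R)$; as $\int w\le\mathrm{vol}\,B(q,\pi/4)$, we have $R\le\pi/4$. Let $g,\mu$ be as in Lemma 4, so $\mu=\mu_1(B_R)$. Put $\tilde g(r)=g(\min(r,R))$, which is $C^1$ because $g'(R)=0$. Let $D=\overline{B(q,\pi/4)}$. For $p\in D$ write points of $B(q,\pi/4)\setminus\{p\}$ as $x=\exp_p(ru)$; here $r\le d(p,q)+d(q,x)<\pi/2$. For a map $U$ into $T_pM$ let $|\nabla U|^2$ be the squared Hilbert–Schmidt norm of $dU$. From (2), for $U=u$,
$$|\nabla u|^2=\frac{m-k}{\sin^2r}+\frac{k-1}{\sin^2r\cos^2r}=\lambda(r).$$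

**Lemma 5.** Let $p\in D$ and let $U:B(q,\pi/4)\setminus\{p\}\to T_pM$ be locally Lipschitz with $|U|=1$ and
$$U=u\ \text{ for }r<\tfrac\pi4,\qquad|\nabla U|^2\le\lambda(\tfrac\pi4)\ \text{ a.e. where }r>\tfrac\pi4.\tag{8}$$
Let $F=\tilde g(r)U$, with $F(p)=0$ if $p\in B(q,\pi/4)$. Then the components of $F$ are bounded and locally Lipschitz with bounded gradient. If in addition $\int wF=0$, then, with $\mathcal D(r):=\lambda(R)-\lambda(\min(r,\frac\pi4))$,
$$\mu_1(B_R)-\mu_1(w)\ \ge\ \frac1{\mathrm{vol}(B_R)}\int_{\{r>R\}}w\,\mathcal D\ \ge\ 0.\tag{9}$$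

*Proof.* **Step 1: regularity.** Near $p$, $F=g(r)u=\frac{g(r)}r\exp_p^{-1}(x)$ is smooth, because $g$ is smooth and odd. Away from $p$, $F$ is a product of locally Lipschitz maps. As $|U|=1$, $dU(X)\perp U$ for all $X$, and a.e.
$$|\nabla F|^2=\tilde g'^2+\tilde g^2|\nabla U|^2 .$$
This is bounded: for $r<\pi/4$ we have $|\nabla U|^2=\lambda(r)=O(r^{-2})$ near $0$ and $\tilde g=O(r)$, and for $r>\pi/4$ we have (8). Also $|F|\le g(R)$.

**Step 2: the trial inequality.** Let $F_1,\dots,F_m$ be the components of $F$ in an orthonormal basis of $T_pM$. They have $\int wF_i=0$, so $\mu_1(w)\int wF_i^2\le\int w|\nabla F_i|^2$ (trivially if $\int wF_i^2=0$). Summing,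
$$(\mu_1(w)-\mu)\int w|F|^2\le\int w\tilde\Phi,\qquad\tilde\Phi=\tilde g'^2+\tilde g^2(|\nabla U|^2-\mu).\tag{10}$$

**Step 3: comparing $\tilde\Phi$ with its value at $R$.** On $r<R$ (which is at most $\pi/4$), $\tilde\Phi=\Phi(r)\ge\Phi(R)=g(R)^2(\lambda(R)-\mu)$ by Lemma 4. On $r>R$, $\tilde\Phi=g(R)^2(|\nabla U|^2-\mu)$, and by (8) $|\nabla U|^2\le\lambda(\min(r,\frac\pi4))\le\lambda(R)$. So
$$\tilde\Phi\le\Phi(R)-g(R)^2\mathcal D(r)\quad\text{for a.e. }x\text{ with }r>R,\qquad\mathcal D\ge0.$$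

**Step 4: moving mass into the ball.** Since $0\le w\le1$, $\int w=\mathrm{vol}(B(p,R))$, $\Phi-\Phi(R)\ge0$ on $B(p,R)$ and $\int_{B(p,R)}\Phi=0$,
$$\int w\tilde\Phi=\Phi(R)\int w+\int w(\tilde\Phi-\Phi(R))\le\Phi(R)\,\mathrm{vol}(B(p,R))+\int_{B(p,R)}(\Phi-\Phi(R))-g(R)^2\!\!\int_{\{r>R\}}\!\!w\mathcal D=-g(R)^2\!\!\int_{\{r>R\}}\!\!w\mathcal D.$$
With (10), $(\mu-\mu_1(w))\int w|F|^2\ge g(R)^2\int_{\{r>R\}}w\mathcal D\ge0$. Since $0<\int w|F|^2\le g(R)^2\,\mathrm{vol}(B_R)$, we first get $\mu-\mu_1(w)\ge0$ and then (9). $\square$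

So the direction field must satisfy (8), and we must be able to choose $p$ with $\int wF=0$. Does $U=u$ do? Then $|\nabla U|^2=\lambda(r)$, and (8) asks that $\lambda(r)\le\lambda(\pi/4)$ for $\frac\pi4<r<\frac\pi2$.

For $k=1$, that is on $\mathbb{RP}^m$, this is true: $\lambda=(m-1)/\sin^2r$ decreases all the way to $\pi/2$.

For $k\ge2$ it is false. The term $(k-1)/\cos^2r$ makes $\lambda(r)\to\infty$ as $r\to\pi/2$. On the sphere of curvature $4$ we have $\lambda=4(m-1)/\sin^22r$, which increases as soon as $r>\pi/4$. On $\mathbb{CP}^2$, $\lambda=4+3t^{-2}+t^2$, and $\lambda(r)>\lambda(\pi/4)=8$ beyond $\pi/4$ exactly when $(t^2-1)(t^2-3)>0$, that is, for $r>\pi/3$. Such points cannot be excluded: the center is only known to lie in $D$, and if $d(p,q)=\pi/4$ and $e$ points from $p$ to $q$, the points $\exp_p(re)$ with $r$ just below $\pi/2$ are at distance $r-\frac\pi4<\frac\pi4$ from $q$. The argument stops at the pointwise bound on $|\nabla U|^2$ in the shell $\frac\pi4<r<\frac\pi2$,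 because the vertical directions are too expensive there.

## 6. Rotating the direction field on the sphere

Look at the shell on the sphere of curvature $4$, where all tangential directions are vertical. Represent points by unit vectors, $\tilde x=\cos2r\,\tilde p+\sin2r\,u$ and $\tilde q=\cos2d\,\tilde p+\sin2d\,e$ with $0<d\le\pi/4$. Suppose $d(q,x)<\pi/4$ and $r>\pi/4$. Then $\langle\tilde x,\tilde q\rangle>0$ and $\langle\tilde x,\tilde p\rangle<0$, hence $\sin2d\,\langle\tilde x,e\rangle>-\cos2d\,\langle\tilde x,\tilde p\rangle\ge0$. So in the shell $\tilde x$ always leans towards $e$.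

This suggests the following. Let $y$ be the component of $\tilde x$ orthogonal to $\tilde p$ and $e$, so $\tilde x=\sqrt{1-|y|^2}\,(\cos\tau\,\tilde p+\sin\tau\,e)+y$ with $|y|<1$. Rotate $\tilde x$ in the $(\tilde p,e)$-plane until it lies on the equator of $\tilde p$, on the side of $e$:
$$U=\sqrt{1-|y|^2}\,e+y .$$
On the equator $r=\pi/4$, where $\langle\tilde x,\tilde p\rangle=0$, this is $\tilde x=u$ itself, so $U$ continues the radial direction. And it is cheap: the unit sphere metric is $(1-|y|^2)\,d\tau^2$ plus the metric of the half-sphere $S^{m-1}_+$ in which $U$ lives. So $U$ is constant along $\tau$ and isometric in the remaining $m-1$ directions; in curvature $4$ we get $|\nabla U|^2=4(m-1)=\lambda(\pi/4)$, exactly the bound wanted in (8).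

In terms of $u=\cos\varphi\,e+\sin\varphi\,n$ with $n\perp e$ we have $y=\sin2r\sin\varphi\,n$. So $U=\cos\psi\,e+\sin\psi\,n$ with $\sin\psi=\sin2r\,\sin\varphi$: the angle to $e$ is turned down by a factor $\sin2r$ in the sine.

In a general CROSS the expensive directions are those inside the $K$-line $L_u$. So we keep the $K$-line of $u$ and turn $u$ inside it, and Lemma 2 supplies the isometry $J_u:L_e\to L_u$ that says what the turning means. In $\mathbb{CP}^n$, write $u=e^{i\varphi}v$, where $v$ is the unit vector of $\mathbb Cu$ with positive $e$-coefficient; then $U=e^{i\psi}v$. The price is that $J_u$ itself turns when $u$ moves horizontally, by $B_\xi$. The horizontal directions had room to spare: $(m-k)/\sin^2r$ is below its value $2(m-k)$ at $\pi/4$. We must show that the room suffices.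

## 7. The modified direction field and its energy

Fix $p$ with $0<d:=d(p,q)\le\pi/4$, let $e\in T_pM$ be the unit vector pointing to $q$, $T=\tan d\in(0,1]$, $L=L_e$, $P=P_L$. For $x=\exp_p(ru)\in B(q,\pi/4)\setminus\{p\}$ put $t=\tan r$, $a=\langle u,e\rangle$, $\kappa=|Pu|=\kappa(L,L_u)$.

**The containment inequality.** The hypothesis that everything lies in $B(q,\pi/4)$ enters here. Since $\cos^2d(q,x)>\frac12$, dividing (5) by $\cos^2d\cos^2r$ gives $1+2tTa+t^2T^2\kappa^2>\frac12(1+t^2)(1+T^2)$. Multiplying by $2$ and rearranging,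
$$4tTa>(t^2-1)(1-T^2)+2T^2t^2(1-\kappa^2).\tag{11}$$
In particular
$$a>0\ \text{ if }r\ge\tfrac\pi4;\qquad a>0\ \text{ if }d=\tfrac\pi4\ (\text{any }r>0).\tag{12}$$

**Definition of $U$.** Let $\Sigma$ be the unit sphere of $L$ and $\Sigma_+=\{\zeta\in\Sigma:\langle\zeta,e\rangle>0\}$. For $s\in(0,1]$ let
$$h_s:\Sigma_+\to\Sigma_+,\qquad h_s(\cos\varphi\,e+\sin\varphi\,n)=\cos\psi\,e+\sin\psi\,n,\qquad\sin\psi=s\sin\varphi,$$
with $n\in L$ unit, $n\perp e$, $0\le\varphi<\frac\pi2$, $0\le\psi<\frac\pi2$. Equivalently $h_s(\zeta)=\sqrt{1-s^2|b|^2}\,e+sb$ with $b=\zeta-\langle\zeta,e\rangle e$. This is smooth in $(s,\zeta)$ since $|b|<1$, and $h_1=\mathrm{id}$.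

Where $a>0$ we have $\kappa\ge a>0$, since $a=\langle Pu,e\rangle$. There put $\zeta=Pu/\kappa\in\Sigma_+$. Then $P(J_u\zeta)=\kappa\zeta=Pu$ with $J_u\zeta,u\in L_u$, and $P$ is injective on $L_u$; so $u=J_u\zeta$. Set
$$U=u\quad(r\le\tfrac\pi4),\qquad U=J_u\,h_{\sin2r}(\zeta)\quad(\tfrac\pi4\le r<\tfrac\pi2).\tag{13}$$
The two definitions agree at $r=\pi/4$. $U$ is a unit vector, and for $r\ge\pi/4$
$$\langle U,e\rangle=\langle PU,e\rangle=\kappa\langle h_{\sin2r}(\zeta),e\rangle>0.\tag{14}$$
The first formula is smooth for $r>0$; the second is smooth on the open set $\{a>0\}$, which contains $\{r\ge\pi/4\}\cap B(q,\pi/4)$ by (12). They agree on the smooth hypersurface $\{r=\pi/4\}$, so $U$ is locally Lipschitz on $B(q,\pi/4)\setminus\{p\}$. If $p=q$, put $U=u$; then $r<\pi/4$ on all of $B(q,\pi/4)$. For $k=1$, $\Sigma_+=\{e\}$ and $U=u$ always.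

**Proposition 6.** For $x\in B(q,\pi/4)$ with $r>\pi/4$: $\ |\nabla U|^2\le2(m+k-2)=\lambda(\pi/4)$.

*Proof.* Since $r>\pi/4$, $p\ne q$. Let $s=\sin2r=\frac{2t}{1+t^2}\in(0,1)$ and $\sigma=-\cos2r=\frac{t^2-1}{t^2+1}\in(0,1)$, so $s^2+\sigma^2=1$. Write $\zeta=\cos\varphi\,e+\sin\varphi\,n$, $\sin\psi=s\sin\varphi$. Then
$$\cos^2\psi=1-s^2\sin^2\varphi=\sigma^2+s^2\cos^2\varphi .$$
An orthonormal basis of $T_xM$ is $\partial_r$, $\frac2s\eta_i$ with $\eta_i$ orthonormal in $V_u$, and $\frac1{\sin r}\xi_j$ with $\xi_j$ orthonormal in $H_u$.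

**Step 1: radial and vertical directions contribute exactly $4(k-1)$.** This is the sphere computation inside one $K$-line. In these directions $L_u$, hence $J_u$, is constant, and $J_u$ is isometric. So the contribution is $|\partial_rh_{s(r)}(\zeta)|^2+\frac4{s^2}|dh_s|^2$. It is $0$ for $k=1$. Let $k\ge2$. If $\varphi=0$, then $dh_s=s\,\mathrm{id}$ and $\partial_rh=0$, so the total is $4(k-1)$. If $\varphi>0$, then $dh_s$ scales the $\varphi$-direction by $\psi_\varphi=\frac{s\cos\varphi}{\cos\psi}$ and the remaining $k-2$ directions by $\frac{\sin\psi}{\sin\varphi}=s$; and from $\cos\psi\,\psi_r=2\cos2r\,\sin\varphi$ we get $\psi_r^2=\frac{4(1-s^2)\sin^2\varphi}{\cos^2\psi}$. The total is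
$$\frac{4\cos^2\varphi+4(1-s^2)\sin^2\varphi}{\cos^2\psi}+4(k-2)=\frac{4(1-s^2\sin^2\varphi)}{\cos^2\psi}+4(k-2)=4(k-1).$$

**Step 2: horizontal directions, and the cost of the turning of $J_u$.** Let $\xi\in H_u$ and $\hat\zeta=h_s(\zeta)$. By Lemma 2(ii), differentiating $U=J_uh_s(\zeta)$ as $u$ moves in direction $\xi$ (with $r$ fixed, so $\dot\zeta=-B_\xi\zeta$) gives
$$\dot J\hat\zeta+J\,dh_s(\dot\zeta)=A_\xi\hat\zeta+J_uZ_\xi,\qquad Z_\xi=B_\xi\hat\zeta-dh_s(B_\xi\zeta).$$
The two terms are orthogonal, and the squared length is $|\xi|^2+|Z_\xi|^2$. With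
$$Q:=1-\frac{s\cos\varphi}{\cos\psi}\in[0,1)$$
we claim
$$\sum_j|Z_{\xi_j}|^2\le(k-1)\rho^2Q^2,\qquad\rho^2=\frac{1-\kappa^2}{\kappa^2}.\tag{15}$$
For $k=1$, $Z=0$. If $\varphi=0$, then $\zeta=\hat\zeta=e$, $Z_\xi=(1-s)B_\xi e$, $Q=1-s$, and Lemma 2(iii), summed over an orthonormal basis of $e^\perp\cap L$, gives equality. Let $\varphi>0$ and write
$$\zeta=\cos\varphi\,e+\sin\varphi\,n_0,\quad N=-\sin\varphi\,e+\cos\varphi\,n_0,\quad\hat N=-\sin\psi\,e+\cos\psi\,n_0,\quad\chi=\varphi-\psi .$$
Then $\hat\zeta=\cos\chi\,\zeta-\sin\chi\,N$ and $\hat N=\cos\chi\,N+\sin\chi\,\zeta$. Dropping the index $\xi$, skewness lets us write $B\zeta=\omega N+\eta$ and $BN=-\omega\zeta+\eta'$ with $\eta,\eta'\perp e,n_0$. Then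
$$B\hat\zeta=\omega\hat N+\cos\chi\,\eta-\sin\chi\,\eta',\qquad dh_s(B\zeta)=\psi_\varphi\,\omega\hat N+s\eta,$$
and, since $1-\psi_\varphi=Q$,
$$Z=Q\omega\hat N+(\cos\chi-s)\eta-\sin\chi\,\eta' .$$
By Lemma 2(iii), applied to $\zeta'=\zeta$ and $\zeta''=N$ and summed over $j$ and over orthonormal $n\perp e,n_0$ in $L$ where needed: $\sum\omega^2=\rho^2$, $\sum|\eta|^2=\sum|\eta'|^2=(k-2)\rho^2$, $\sum\langle\eta,\eta'\rangle=0$. So
$$\sum_j|Z_{\xi_j}|^2=\rho^2\big[Q^2+(k-2)\big((\cos\chi-s)^2+\sin^2\chi\big)\big]=\rho^2\big[Q^2+(k-2)(1+s^2-2s\cos\chi)\big].$$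
Using $s\sin\varphi=\sin\psi$, so that $s^2=s^2\cos^2\varphi+\sin^2\psi$ and $s\cos\chi=s\cos\varphi\cos\psi+\sin^2\psi$,
$$1+s^2-2s\cos\chi=\cos^2\psi+s^2\cos^2\varphi-2s\cos\varphi\cos\psi=(\cos\psi-s\cos\varphi)^2=Q^2\cos^2\psi\le Q^2 .$$
This proves (15).

**Step 3: $\rho^2Q^2\le\sigma$.** Here the containment inequality (11) prevents $\rho$ from being large when $Q$ is not small. Put $z=s\cos\varphi/\sigma>0$. Then $\cos\psi=\sigma\sqrt{1+z^2}$ and
$$Q=1-\frac z{\sqrt{1+z^2}}=\frac1{1+z^2+z\sqrt{1+z^2}}\le\min\Big\{\frac1{1+z+z^2},\frac1{2z}\Big\},$$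
because $\sqrt{1+z^2}\ge1$ and $1+z^2\ge2z$. Note $a=\langle Pu,e\rangle=\kappa\cos\varphi$. With $w_0=1/T\ge1$, (11) divided by $2T^2t^2$ reads
$$1-\kappa^2<Q_0(w_0):=\frac{2a}tw_0-\frac{t^2-1}{2t^2}(w_0^2-1).$$

*Case 1: $2at\le t^2-1$.* Then $Q_0'(w_0)=\frac{2a}t-\frac{t^2-1}{t^2}w_0\le0$ for $w_0\ge1$, so $1-\kappa^2<Q_0(1)=\frac{2a}t=\frac{2\kappa\cos\varphi}t\le2\kappa$. Thus $\kappa^2+2\kappa>1$ and $\kappa>\sqrt2-1>\frac25$. Also, since $st=\frac{2t^2}{1+t^2}\ge1$ and $\cos\varphi=\sigma z/s$,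
$$\rho^2<\frac{2\cos\varphi}{t\kappa}=\frac{2\sigma z}{st\kappa}\le\frac{2\sigma z}\kappa .$$
Now $(1+z+z^2)^2-5z=1-3z+3z^2+2z^3+z^4=(1-z)^3+3z^3+z^4\ge0$ for $z\ge0$ (for $z>1$ use $(z-1)^3\le z^3$). So $zQ^2\le\frac15$, and $\rho^2Q^2\le\frac{2\sigma}{5\kappa}<\sigma$.

*Case 2: $2at>t^2-1$.* Maximizing the quadratic over all real arguments,
$$1-\kappa^2<\max_{\mathbb R}Q_0=\frac{2a^2}{t^2-1}+\frac{t^2-1}{2t^2}<\frac{4a^2}{t^2-1},$$
the last step because $(t^2-1)^2<4a^2t^2$. Dividing by $\kappa^2$, $\rho^2<\frac{4\cos^2\varphi}{t^2-1}$. With $Q\le\frac1{2z}=\frac\sigma{2s\cos\varphi}$ and $t^2-1=\sigma(1+t^2)$,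
$$\rho^2Q^2<\frac{\sigma^2}{s^2(t^2-1)}=\frac{\sigma}{s^2(1+t^2)}=\frac{\sigma(1+t^2)}{4t^2}\le\frac\sigma2 .$$

**Step 4: adding up.** By Steps 1 and 2,
$$|\nabla U|^2\le4(k-1)+\frac1{\sin^2r}\big[(m-k)+(k-1)\rho^2Q^2\big].$$
If $m=k$ there are no horizontal directions and $\kappa=1$, $\rho=0$. If $k=1$ the last term vanishes. If $m\ge2k$, then $k-1\le m-k$ and $(k-1)\rho^2Q^2\le(k-1)\sigma\le(m-k)\sigma$ by Step 3. In all cases, since $1+\sigma=1-\cos2r=2\sin^2r$,
$$|\nabla U|^2\le4(k-1)+\frac{(m-k)(1+\sigma)}{\sin^2r}=4(k-1)+2(m-k)=2(m+k-2).\qquad\square$$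

So for every $p\in D$ the field $U$ satisfies condition (8) of Lemma 5.

## 8. Centering by Brouwer's theorem

For $p\in D=\overline{B(q,\pi/4)}$ let $F_p=\tilde g(r)U:B(q,\pi/4)\to T_pM$ with $U$ from (13), $r=d(p,\cdot)$, and $F_p(p)=0$ if $p\in B(q,\pi/4)$.

**Lemma 7.** There is $p\in D$ with $\int wF_p=0$.

*Proof.* **Step 1: a vector field on a ball.** Identify $D$ with the closed ball of radius $\pi/4$ in $T_qM$ via $\exp_q$, and $T_pM$ with $T_qM$ by parallel transport along the minimal geodesic from $q$ to $p$. This is a continuous trivialization of $TM|_D$. Let $\mathcal V(p)=\int wF_p\in T_pM$, and let $\mathcal W(y)\in T_qM$ be the vector corresponding to $\mathcal V(\exp_qy)$.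

**Step 2: $\mathcal W$ is continuous.** This is not automatic, since $U$ depends on the direction $e$ to $q$, which is undefined at $p=q$. As $|F_p|\le g(R)$, by dominated convergence it suffices that for each $p\in D$ and a.e. $x$ the map $p'\mapsto F_{p'}(x)$ is continuous at $p'=p$ on $D$.

* If $0<d(p,x)<\pi/4$, then for $p'$ near $p$ we have $F_{p'}(x)=\tilde g(r)u$ with $ru=\exp_{p'}^{-1}(x)$, which is continuous in $p'$. When $p=q$ this covers a.e. $x$.
* If $d(p,x)>\pi/4$, then $p\ne q$, and for $p'\in D$ near $p$ the second formula applies: $U=\kappa^{-1}P_{L_u}h_{\sin2r}(\kappa^{-1}P_{L_e}u)$ with $\kappa=|P_{L_e}u|\ge a>0$ by (12). Here $e,u,r$ depend continuously on $p'$, the $K$-lines $L_e,L_u$ depend continuously on $e,u$ in the unit tangent bundle, and $h_s(\zeta)=\sqrt{1-s^2|b|^2}\,e+sb$ depends continuously on $s,\zeta,e$. So $F_{p'}(x)$ is continuous.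
* The sets $\{d(p,x)=\pi/4\}$ and $\{x=p\}$ are null.

**Step 3: $\mathcal W$ points inward on the boundary.** If $d(p,q)=\pi/4$, then $p\notin B(q,\pi/4)$ and $\langle F_p,e\rangle>0$ on $B(q,\pi/4)$: for $r\le\pi/4$ because $\langle u,e\rangle=a>0$ by the second part of (12), for $r\ge\pi/4$ by (14). As $w\ge0$ and $\int w>0$, $\langle\mathcal V(p),e\rangle>0$. The vector $e$ corresponds to $-y/|y|$, so $\langle\mathcal W(y),y\rangle<0$ for $|y|=\pi/4$.

**Step 4: conclusion.** If $\mathcal W$ had no zero, Brouwer's theorem applied to $y\mapsto\frac\pi4\mathcal W(y)/|\mathcal W(y)|$ would give a fixed point $y_0$ with $|y_0|=\pi/4$ and $\langle\mathcal W(y_0),y_0\rangle>0$, a contradiction. $\square$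

## 9. The inequality, its deficit, and equality

*Proof of Theorem 2.* **Step 1: the inequality.** Choose $p$ by Lemma 7. By Section 7, $U$ satisfies the hypotheses of Lemma 5, and $\int wF_p=0$. So (9) holds; in particular $\mu_1(w)\le\mu_1(B_R)$.

**Step 2: the deficit for $R<\pi/4$.** We bound the integral in (9) from below in terms of the escaped mass $\delta$. Convexity of $\lambda$ on $[R,\pi/4]$ places its graph below the chord, so $\mathcal D(r)\ge\ell_R(r-R)$ there; and $\mathcal D(r)=\ell_R(\frac\pi4-R)$ for $r\ge\pi/4$. Hence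
$$\mathcal D(r)\ge\ell_R\min\{r-R,\tfrac\pi4-R\}\qquad(r\ge R).$$
Also $\ell_R>0$ by strict monotonicity of $\lambda$ on $(0,\pi/4]$, and by convexity and (6), $\ell_R\ge-\lambda'(\pi/4)=4(N_1-N_2)=4(m-k)$.

Since $A\le1$, $\mathrm{vol}\{R<r<R+h\}\le|S^{m-1}|h$. Take $h=\delta/(2|S^{m-1}|)$. As $w\le1$, at most $\delta/2$ of the mass $\delta=\int_{\{r>R\}}w$ lies in this shell, so $\int_{\{r\ge R+h\}}w\ge\delta/2$ and
$$\int_{\{r>R\}}w\mathcal D\ge\frac\delta2\,\ell_R\min\{h,\tfrac\pi4-R\}.$$
Inserted in (9), this is the stated estimate.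

**Step 3: equality.** Let $\mu_1(w)=\mu_1(B_R)$. If $R<\pi/4$, the estimate forces $\delta=0$. So $w=0$ a.e. outside $B(p,R)$, while $w\le1$ and $\int w=\mathrm{vol}(B_R)$; hence $w=1_{B(p,R)}$ a.e. If $R=\pi/4$, then $\int w=\mathrm{vol}\,B(q,\pi/4)$ and $w\le 1$ force $w=1$ a.e. on $B(q,\pi/4)$. $\square$

*Proof of Theorem 1.* After scaling, $\Omega\subset B(q,\pi/4)$. Let $R$ be the radius of $B$; Theorem 2 with $w=1_\Omega$ and (3) give
$$\mu_1(\Omega)\le\mu_1(1_\Omega)\le\mu_1(B).$$
Suppose $\mu_1(\Omega)=\mu_1(B)$. Then both inequalities are equalities, and by Theorem 2 $1_\Omega=1_{B'}$ a.e. for a geodesic ball $B'$ of radius $R\le\pi/4$. The open null sets $\Omega\setminus\overline{B'}$ and $B'\setminus\overline\Omega$ are empty. Hence $\Omega\subset\mathrm{int}\,\overline{B'}=B'$, and $B'\subset\mathrm{int}\,\overline\Omega=\Omega$ because $\Omega$ is smooth. So $\Omega=B'$. Conversely, if $\Omega$ is a geodesic ball, then $\Omega$ and $B$ are geodesic balls of equal volume, hence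 isometric by homogeneity, and $\mu_1(\Omega)=\mu_1(B)$. $\square$
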